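\title{Critical update families whose $\mathcal U$-Ising dynamics do not fixate}

\begin{abstract}
In the $\mathcal U$-Ising dynamics on $\mathbb Z^2$ a spin flips at rate one whenever, for some update rule $X\in\mathcal U$, all spins in its translate of $X$ disagree with it. We construct critical families $\mathcal U$ for which, starting from a product measure with any density $p<1$ of plus spins, almost surely every vertex is minus at arbitrarily large times. Hence $p_c^{\mathrm{Is}}(\mathbb Z^2,\mathcal U)=1$, and the inequality $p_c^{\mathrm{Is}}(\mathbb Z^2,\mathcal U)<1$ fails for some critical families. Our families have exactly three stable directions, and any three rational directions that meet every open semicircle occur. The proof compares the dynamics with a noisy cellular automaton in which triangles of live cells survive for a time exponential in their size and merge when they overlap; an entropy gain, iterated over a tower of scales, makes such triangles grow forever with positive probability.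
\end{abstract}

\section{Introduction}

\subsection{The dynamics and the question}

Let $\mathcal U$ be a finite family of finite subsets of $\mathbb Z^2\setminus\{0\}$, called \emph{update rules}. Given a configuration in $\{+,-\}^{\mathbb Z^2}$, a rule $X\in\mathcal U$ \emph{disagrees} with a vertex $v$ if every vertex of $v+X$ is in the state opposite to that of $v$. In the \emph{$\mathcal U$-Ising dynamics} every vertex carries an independent rate-one Poisson clock; when the clock at $v$ rings, $v$ flips if some $X\in\mathcal U$ disagrees with $v$, and otherwise nothing happens. Write $\sigma_t$ for the configuration at time $t$. The initial spins $\sigma_0(v)$ are independent and equal to $+$ with probability $p$, and $\mathbb P_p$ is the joint law of the initial spins and the dynamics. The dynamics \emph{fixate at $+$} if every vertex $v$ has a time $T_v<\infty$ with $\sigma_t(v)=+$ for all $t\ge T_v$, and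
\[
p_c^{\mathrm{Is}}(\mathbb Z^2,\mathcal U)=\inf\{p:\ \mathbb P_p(\text{the dynamics fixate at }+)=1\}.
\]
If no rule is empty, the all-plus configuration is frozen, so $p_c^{\mathrm{Is}}\le1$. The inequality $p_c^{\mathrm{Is}}<1$ says that a sufficiently small density of minus spins is wiped out.

How far a set of minus spins can spread is governed by the stable directions. For $u\in S^1$ let $\mathbb H_u=\{z\in\mathbb Z^2:\langle z,u\rangle<0\}$, and let
\[
\mathcal S(\mathcal U)=\{u\in S^1:\ X\not\subset\mathbb H_u\text{ for all }X\in\mathcal U\}
\]
be the set of \emph{stable directions}. If $u$ is stable and all minus spins lie in a half-plane $\{z:\langle z,u\rangle<h\}$, they stay there: a vertex $v$ with $\langle v,u\rangle\ge h$ can become minus only if $v+X$ lies in the half-plane for some $X$, which forces $X\subset\mathbb H_u$. The family $\mathcal U$ is \emph{critical} if some semicircle of $S^1$ contains only finitely many stable directions and every open semicircle contains at least one. The second condition says that the open semicircles $\{w:\langle s,w\rangle>0\}$, $s\in\mathcal S(\mathcal U)$,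 cover $S^1$. By compactness finitely many of them do, and the corresponding half-planes cut out bounded polygons. So a finite set of minus spins in a sea of plus spins never leaves a bounded polygon. The first condition limits this rigidity: in all but finitely many directions of some semicircle a half-plane of minus spins can advance.

The zero-temperature Glauber dynamics of the Ising model is the case $\mathcal U=\mathcal N_2^2$, the family of all subsets of size at least two of $\{\pm e_1,\pm e_2\}$. This family is critical, with $\mathcal S=\{\pm e_1,\pm e_2\}$, and Fontes, Schonmann and Sidoravicius proved that $p_c^{\mathrm{Is}}(\mathbb Z^2,\mathcal N_2^2)<1$. For a general critical family and $p$ close to $1$, the minus spins start as small and distant islands, each of which, left alone, is confined to a bounded polygon and exposed to the plus spins around it. One would guess that the islands die. This is the question posed in \cite{Blanquicett}: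
\begin{quote}
Is $p_c^{\mathrm{Is}}(\mathbb Z^2,\mathcal U)<1$ for every critical family $\mathcal U$?
\end{quote}
We show that the answer is no.

\subsection{Results}

Consider the linear forms
\[
\varphi_1(z)=-z_1,\qquad\varphi_2(z)=-z_2,\qquad\varphi_3(z)=z_1+z_2,\qquad \varphi_1+\varphi_2+\varphi_3=0,
\]
and write $|\cdot|$ for the sup norm. For an integer $R\ge1$ define three half-windows and a family,
\begin{gather*}
A_i(R)=\{z\in\mathbb Z^2\setminus\{0\}:\ |z|\le R,\ \varphi_i(z)\ge0\}\qquad(i=1,2,3),\\
\mathcal U_R=\big\{\{z^1,z^2,z^3\}:\ z^i\in A_i(R)\text{ for }i=1,2,3\big\}.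
\end{gather*}
Under $\mathcal U_R$ a vertex $v$ flips at a ring of its clock exactly when each of the three sets $v+A_i(R)$ contains a spin opposite to that of $v$. We consider two properties of a family $\mathcal U$:
\begin{align}
&\text{for all $p<1$, $\mathbb P_p$-a.s.\ every vertex is $-$ at arbitrarily large times;}\tag{M}\label{eq:M}\\
&\text{for all $p\in(0,1)$, $\mathbb P_p$-a.s.\ every vertex flips infinitely often.}\tag{F}\label{eq:F}
\end{align}

\begin{theorem}\label{thm:main}
For every $R\ge1$ the family $\mathcal U_R$ is critical, with
\[
\mathcal S(\mathcal U_R)=\{-e_1,\,-e_2,\,(e_1+e_2)/\sqrt2\}.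
\]
There is $R_0$ such that $\mathcal U_R$ has property \eqref{eq:M} for all $R\ge R_0$. Hence $p_c^{\mathrm{Is}}(\mathbb Z^2,\mathcal U_R)=1$ for all $R\ge R_0$.
\end{theorem}

A direction $u\in S^1$ is \emph{rational} if it is a positive multiple of a vector of $\mathbb Z^2$.

\begin{theorem}\label{thm:more}
Let $R_0$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(i)] For $R\ge R_0$ the family $\mathcal U_R$ has property \eqref{eq:F}.
\item[(ii)] For any three rational directions $u_1,u_2,u_3$ such that every open semicircle contains one of them, there is a critical family $\mathcal U$ with $\mathcal S(\mathcal U)=\{u_1,u_2,u_3\}$, $p_c^{\mathrm{Is}}(\mathbb Z^2,\mathcal U)=1$ and property \eqref{eq:F}.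
\item[(iii)] Every finite family $\mathcal U\supseteq\mathcal U_{R_0}$ of finite subsets of $\mathbb Z^2\setminus\{0\}$ has properties \eqref{eq:M} and \eqref{eq:F}.
\end{enumerate}
\end{theorem}

Three observations reduce these statements to one. First, \eqref{eq:M} implies \eqref{eq:F} for every family: the rule is invariant under exchanging $+$ and $-$, which maps $p$ to $1-p$, so for $p\in(0,1)$ every vertex is in each state at arbitrarily large times. Second, \eqref{eq:M} excludes fixation at $+$ for all $p<1$, so it gives $p_c^{\mathrm{Is}}=1$ whenever no rule is empty; this applies to $\mathcal U_R$, and to the families in (iii) that do not contain $\emptyset$. Third, $\mathcal U_R\supseteq\mathcal U_{R_0}$ for $R\ge R_0$. It therefore remains to find the stable directions (Lemma~\ref{lem:stable}), to prove \eqref{eq:M} for every finite $\mathcal U\supseteq\mathcal U_{R_0}$ (Sections~\ref{sec:clocks}--\ref{sec:forever}), and to change coordinates for part (ii) (Section~\ref{sec:directions}).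

\subsection{The mechanism}\label{sec:mechanism}

For $\mathcal U_R$ the confining polygons are the triangles $\{z_1\ge\alpha,\ z_2\ge\beta,\ z_1+z_2\le\gamma\}$. What the guess above overlooks is how long an island lives inside its triangle. Take $R\ge4$ and two minus spins, at $(0,0)$ and $(2,2)$, in a plus background. Every other vertex $v$ of the triangle $z_1\ge0$, $z_2\ge0$, $z_1+z_2\le4$ has $(0,0)\in(v+A_1(R))\cap(v+A_2(R))$ and $(2,2)\in v+A_3(R)$, so it turns minus at its next ring as long as the two spins survive. More generally, a vertex that sees both signs in each of its three half-windows flips at every ring. Where both signs are plentiful, the spins behave like independent two-state chains, and an island is not a block of minus spins being eroded but an \emph{active} mixture of the two signs. When $R$ is large the windows contain many sites, and the mixture repairs its local fluctuations.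

The proof turns this picture into three statements about active triangles, with size measured in units comparable to $R$.
\begin{itemize}
\item \emph{Survival.} An active triangle of size $n$ stays active up to time $e^n$ with high probability.
\item \emph{Growth.} If an active triangle of size $n$ overlaps the hypotenuse of an active triangle of size $b$, the smallest triangle containing both, of size about $b+n$, becomes active.
\item \emph{Entropy.} The small triangle may sit in any of about $b/n$ disjoint positions along the hypotenuse.
\end{itemize}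
Suppose that an active triangle of size $n$ appears at a given place with probability $e^{-\lambda n}$, and call $\lambda$ the cost per unit size. Gluing pieces of size $n$ at prescribed positions produces larger triangles at about the same cost per unit size. But at size $b$ we only need one good position out of $b/n$, which has probability about $\min(1,(b/n)e^{-\lambda n})$. For $b$ near $e^{n/4}$ each piece thus costs about $(\lambda-\frac14)^+n$ instead of $\lambda n$, and the triangle of size $n'\approx e^{n/4}$ has cost about $(\lambda-\frac14)^+$ per unit size. All pieces are created from the initial configuration and wait to be absorbed; the assembly takes time about $b^2\le e^{n/2}$, well within their lifetime $e^n$. The crudest construction, a favorable initial configuration on the whole triangle, has probability $e^{-Ln_0^2}$, that is, $\lambda=Ln_0$, where $L$ depends on $p$. After about $4Ln_0$ rounds of $n\mapsto e^{n/4}$ the cost is below $1/32$. From then on a triangle of size at least $e^{n/16}$ finds a piece of size $n$ along its hypotenuse with overwhelming probability, and it grows forever.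

\section{Stable directions and the two-clock construction}\label{sec:clocks}

\begin{lemma}\label{lem:stable}
For every $R\ge1$, $\mathcal S(\mathcal U_R)=\{-e_1,-e_2,(e_1+e_2)/\sqrt2\}$, and $\mathcal U_R$ is critical.
\end{lemma}

\begin{proof}
Write $A_i=A_i(R)$. Some rule is contained in $\mathbb H_u$ if and only if all three sets $A_i$ meet $\mathbb H_u$, so $u$ is stable if and only if $A_i\cap\mathbb H_u=\emptyset$ for some $i$. The set $A_1$ contains $(0,1)$, $(0,-1)$ and $(-1,0)$, so $A_1\cap\mathbb H_u=\emptyset$ forces $u_2=0$ and $u_1\le0$, that is, $u=-e_1$; conversely $\mathbb H_{-e_1}=\{z_1>0\}$ misses $A_1$. Exchanging the coordinates, $A_2\cap\mathbb H_u=\emptyset$ if and only if $u=-e_2$. The set $A_3$ contains $(1,-1)$, $(-1,1)$ and $(1,0)$, so $A_3\cap\mathbb H_u=\emptyset$ forces $u_1=u_2\ge0$; conversely $\{z_1+z_2<0\}$ misses $A_3$. This gives $\mathcal S(\mathcal U_R)$, which is finite. If the open semicircle $\{s:\langle s,w\rangle>0\}$, $w\in S^1$, contained no stable direction, we would have $\varphi_i(w)\le0$ for all $i$. Since $\varphi_1+\varphi_2+\varphi_3=0$, all three would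 vanish, and $w=0$, which is absurd.
\end{proof}

From now until the end of Section~\ref{sec:forever} we fix $p<1$ and a finite family $\mathcal U\supseteq\mathcal U_{R_0}$, where $R_0$ is the absolute constant chosen in \eqref{eq:r} below. We write $P=\mathbb P_p$ and $A_i=A_i(R_0)$.

With one clock per vertex, the same ring can create or destroy a minus spin, depending on the current state. We want events that guarantee the presence of minus spins and refer to the clocks alone, so we separate the two roles. Give each vertex $v$ two rate-one Poisson clocks $\Pi_v^-$ and $\Pi_v^+$, all independent and independent of $\sigma_0$. At a ring of $\Pi_v^-$, the vertex $v$ flips if it is $+$ and some rule disagrees with it; at a ring of $\Pi_v^+$, it flips if it is $-$ and some rule disagrees with it. Both the original dynamics and this one are defined by Harris' graphical construction: the interaction has finite range, so for small $\tau>0$ the vertices with a ring in a given time interval of length $\tau$ almost surely form finite clusters at that range, and the rings of each cluster can be processed in order.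 In particular the process is almost surely determined by $\sigma_0$ and the clocks.

The two-clock process has the law of the $\mathcal U$-Ising dynamics. Indeed, let $\Pi_v$ consist of the rings of $\Pi_v^-$ just before which $v$ is $+$ and the rings of $\Pi_v^+$ just before which $v$ is $-$. Let $(\mathcal F_t)$ be the filtration generated by $\sigma_0$ and the clocks $\Pi_v^\pm$ up to time $t$. The compensator of $\Pi_v$ is $\int_0^t(1_{\{\sigma_{s-}(v)=+\}}+1_{\{\sigma_{s-}(v)=-\}})\,ds=t$. By Watanabe's characterization, adapted point processes with no common jumps and compensator $t$ are independent rate-one Poisson processes, independent of $\mathcal F_0$. The clocks $\Pi_v$ drive $\sigma$ by the original rule, which proves the claim.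

We use the two-clock construction throughout, and only the following two facts about $\mathcal U$. Say that $v$ is \emph{supported at time $t$} if each of the three sets $(v+A_i)\cup\{v\}$ contains a vertex that is $-$ just before time $t$.

\begin{lemma}\label{lem:support}
\textup{(a)} A minus spin at $v$ can disappear only at a ring of $\Pi_v^+$.
\textup{(b)} If $\Pi_v^-$ rings at time $t$ and $v$ is supported at time $t$, then $v$ is $-$ just after time $t$.
\end{lemma}

\begin{proof}
Part (a) is the definition. In (b), if $v$ is $-$ before the ring it stays $-$. If it is $+$, the three minus vertices differ from $v$, so they form a set $v+X$ with $X\in\mathcal U_{R_0}\subseteq\mathcal U$, and $X$ disagrees with $v$.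
\end{proof}

\section{A noisy cellular automaton}\label{sec:automaton}

We coarse-grain space into triangular cells and time into unit slots, and we record only whether a cell carries enough minus spins to support its own vertices and those of its neighbors.

\subsection{Cells}

Put
\[
\theta=(1-e^{-1})e^{-2},\qquad K=3\cdot6^4\cdot22^3\,e^6,\qquad\delta=\frac{e^{-1000}}{2K}.
\]
The number $\theta$ is the probability that a vertex has a minus ring in a given interval of length one and no plus ring in a given interval of length two. The number $\delta$ will bound the noise level; its value matters only in Lemma~\ref{lem:sparse}. Fix an integer $r$ with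
\begin{equation}\label{eq:r}
r\ge3,\qquad3(1-\theta)^{\lfloor(r-1)/2\rfloor}\le\delta,\qquad\text{and put }R_0=2r.
\end{equation}
For $c=(x,y)\in\mathbb Z^2$ the \emph{cell} $c$ is the set $\Delta(c)=\{z:\ z_1\ge rx,\ z_2\ge ry,\ z_1+z_2\le r(x+y+1)\}$, and its three \emph{edges} are
\[
e^1(c)=\{(rx,ry+j)\},\qquad e^2(c)=\{(rx+j,ry)\},\qquad e^3(c)=\{(rx+j,ry+r-j)\},
\]
where the \emph{index} $j$ runs over $1,\dots,r-1$. All edges of all cells are pairwise disjoint: modulo $r$, the points of $e^1,e^2,e^3$ have residues of type $(0,\ne0)$, $(\ne0,0)$, $(\ne0,\ne0)$, and within a type a point determines its cell. Points with both coordinates divisible by $r$ lie on no edge. A cell is \emph{occupied in slot $k$} if at every time in $[k,k+1)$ each of its three edges contains a minus spin. An \emph{elementary triple} is a set $\{(x,y),(x+1,y),(x,y+1)\}$; see Figure~\ref{fig:triple}.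

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.1]
\draw[gray] (0,0)--(2,0)--(0,2)--cycle;
\foreach \x/\y in {0/0,1/0,0/1}{
  \fill[gray!18] (\x,\y)--({\x+1},\y)--(\x,{\y+1})--cycle;
  \foreach \s in {1,2,3,4}{
    \fill (\x,{\y+\s/5}) circle (0.025);
    \fill ({\x+\s/5},\y) circle (0.025);
    \fill ({\x+\s/5},{\y+1-\s/5}) circle (0.025);}}
\node at (0.3,0.3) {\small $(x,y)$};
\node at (1.33,0.22) {\scriptsize $(x{+}1,y)$};
\node at (0.33,1.22) {\scriptsize $(x,y{+}1)$};
\end{tikzpicture}
\caption{An elementary triple of cells for $r=5$; the dots are the vertices on the edges. Each side of the large triangle carries an edge of two of the three cells, so any two of the cells together have an edge on every side.}\label{fig:triple}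
\end{figure}

\begin{lemma}\label{lem:cells}
Let $t\in(k,k+1)$. If $c$ is occupied in slot $k$, every vertex of $\Delta(c)$ is supported at time $t$. If two members of an elementary triple are occupied in slot $k$, every vertex on the edges of the third member is supported at time $t$.
\end{lemma}

\begin{proof}
Let $c=(x,y)$ and $v\in\Delta(c)$. A minus vertex $z\in e^1(c)$ has $z_1=rx\le v_1$; a minus vertex $z\in e^2(c)$ has $z_2=ry\le v_2$; a minus vertex $z\in e^3(c)$ has $z_1+z_2=r(x+y+1)\ge v_1+v_2$. In case $i$ this reads $\varphi_i(z-v)\ge0$, and $|z-v|\le r$, so $z\in(v+A_i)\cup\{v\}$.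

For the second part, the three cells lie in the triangle $z_1\ge rx$, $z_2\ge ry$, $z_1+z_2\le r(x+y+2)$, whose points differ by at most $2r=R_0$ in each coordinate. The side $z_1=rx$ contains $e^1(x,y)$ and $e^1(x,y+1)$; the side $z_2=ry$ contains $e^2(x,y)$ and $e^2(x+1,y)$; the side $z_1+z_2=r(x+y+2)$ contains $e^3(x+1,y)$ and $e^3(x,y+1)$. Removing one cell leaves an edge of an occupied cell on each side, and the argument of the first part applies in the large triangle.
\end{proof}

\subsection{The automaton}

To pass occupation from slot $k$ to slot $k+1$ we need, on each edge, a vertex that turns minus during slot $k$ and keeps its sign through slot $k+1$. This involves plus clocks over two slots. To keep consecutive slots independent we use even indices in even slots and odd indices in odd slots. For $k\ge0$ let $G(c,k)$ be the event that each edge of $c$ has a vertex with index $j\equiv k\pmod2$ whose minus clock rings in $(k,k+1)$ and whose plus clock does not ring in $(k,k+2)$. Let $O(c)$ be the event that each edge of $c$ has a vertex of odd index that is initially $-$ and has no plus ring in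 $(0,1)$.

All events $O(c)$, $G(c,k)$ are independent, because they use disjoint data: different cells use different vertices; $G(c,k)$ and $G(c,k')$ use different vertices if $k-k'$ is odd and disjoint time intervals if $k-k'$ is even and nonzero; and $O(c)$ uses initial spins and plus clocks of odd vertices on $(0,1)$, while odd vertices enter $G(c,k)$ only for $k\ge1$, on times after $1$. The families $(O(c),G(c,0),G(c,1),\dots)$ are identically distributed over $c$. Each edge has at least $\lfloor(r-1)/2\rfloor\ge1$ vertices of each parity, so
\[
P(G(c,k)^c)\le3(1-\theta)^{\lfloor(r-1)/2\rfloor}\le\delta,\qquad\kappa:=P(O(c))>0.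
\]
The size of $R_0$ is used only in the first bound, and the hypothesis $p<1$ only in the second. The number $\kappa$ may be arbitrarily small, whereas $\delta$ does not depend on $p$.

Let
\[
V_1=\{(-1,0),(-1,1)\},\qquad V_2=\{(0,-1),(1,-1)\},\qquad V_3=\{(1,0),(0,1)\}.
\]
The elementary triples containing $c$ are $\{c\}\cup(c+V_i)$, $i=1,2,3$. Note that $\varphi_i=1$ on $V_i$ and that any two elements of $V_i\cup\{0\}$ are at distance at most one. Define $\eta_k(c)\in\{0,1\}$ by $\eta_0(c)=1_{O(c)}$ and
\[
\eta_{k+1}(c)=1\iff G(c,k)\text{ holds and }\big[\eta_k(c)=1\text{ or }\eta_k\equiv1\text{ on }c+V_i\text{ for some }i\big].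
\]

\begin{lemma}\label{lem:coupling}
Almost surely, $\eta_k(c)=1$ implies that $c$ is occupied in slot $k$.
\end{lemma}

\begin{proof}
Almost surely no clock rings at an integer time. For $k=0$ the vertices provided by $O(c)$ are $-$ on $[0,1)$ by Lemma~\ref{lem:support}(a). If $\eta_{k+1}(c)=1$, then by induction and Lemma~\ref{lem:cells} all vertices on the edges of $c$ are supported during $(k,k+1)$. The vertices provided by $G(c,k)$ are $-$ after a minus ring in $(k,k+1)$, by Lemma~\ref{lem:support}(b), and stay $-$ until time $k+2$, by Lemma~\ref{lem:support}(a).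
\end{proof}

A space-time point $(c,k)$ with $k\ge0$ is \emph{alive} if $\eta_k(c)=1$ and \emph{dead} otherwise. It is \emph{noisy} if $k\ge1$ and $G(c,k-1)$ fails; points with $k\le0$ are not noisy. Points are noisy independently, each with probability at most $\delta$. The definition of $\eta$ gives:
\begin{equation}\label{eq:rule}
\begin{minipage}{0.85\textwidth}
if $(c,k)$ is dead and not noisy and $k\ge1$, then $(c,k-1)$ is dead and, for each $i\in\{1,2,3\}$, some $(c+v,k-1)$ with $v\in V_i$ is dead.
\end{minipage}
\end{equation}
Sections~\ref{sec:cycles}--\ref{sec:forever} concern the automaton alone, until we return to the spins at the very end.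

\subsection{Triangles, and the automaton without noise}\label{sec:noiseless}

For $w\in\mathbb Z^2$ and $m\ge1$, the \emph{triangle of size $m$ with corner $w$} is
\[
T(w;m)=\{c\in\mathbb Z^2:\ h_1(c),h_2(c),h_3(c)\ge0\},
\]
where for $c=(x,y)$ the \emph{heights} are $h_1=x-w_1$, $h_2=y-w_2$ and $h_3=m-1-h_1-h_2$. Thus $h_1+h_2+h_3=m-1$ and $|T(w;m)|\le m^2$. A step in $V_i$ lowers $h_i$ by one and raises one of the other two heights by one; the two elements of $V_i$ raise different heights. In particular, $c+V_i\subset T(w;m)$ if $c\in T(w;m)$ and $h_i(c)\ge1$.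

\begin{example}\label{ex:noiseless}
Suppose that no point is noisy. Live cells then stay alive, and three things can be seen by hand.

\emph{Confinement.} If all live cells lie in a triangle $T$, they stay there. Indeed, if $h_i(c)<0$, then each set $c+V_j$ contains a cell at which $h_i$ is no larger, hence a cell outside $T$. This holds with noise as well.

\emph{Healing.} A finite dead set in a live background, contained in $m$ rows, disappears within $m$ steps: the cells of its lowest row have both $V_2$-neighbors alive. Inside a live triangle with a dead exterior, a dead corner cell heals in one step, since $(0,0)+V_3\subset T(0;m)$ for $m\ge2$. But if a whole side dies at once, confinement to the smaller triangle makes the loss permanent. This takes $m$ simultaneous deaths, which is why we expect a lifetime exponential in $m$.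

\emph{Gluing.} Let $T(0;3)$ and $T((0,2);3)$ be alive at time $0$; they overlap in the cell $(0,2)$. The array shows the time at which each cell of $T(0;5)$ comes alive, with the row $y=0$ at the bottom:
\[
\begin{array}{ccccc}
0&&&&\\
0&0&&&\\
0&0&0&&\\
0&0&1&2&\\
0&0&0&2&3
\end{array}
\]
Each new cell $c$ is produced by $c+V_1$: first $(2,1)$ from $(1,1),(1,2)$; then $(3,0)$ from $(2,0),(2,1)$ and $(3,1)$ from $(2,1),(2,2)$; then $(4,0)$ from $(3,0),(3,1)$. The sizes $3$ and $3$ with overlap $1$ give size $3+3-1$, and the columns are filled from left to right. Triangles that are too far apart do not merge: no elementary triple contains both $(0,0)$ and $(1,1)$, so these two cells produce nothing.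
\end{example}

With noise no large triangle is ever fully alive. We need a notion of ``alive up to noise'' that propagates deterministically like the statements above, and whose failures are controlled by an event that depends on the noise alone.

\section{Toom cycles and sparsity}\label{sec:cycles}

On $\mathbb Z^2\times\mathbb Z$ we use the sup metric $|\cdot|$, with closed balls $B(\xi,a)$. A set is \emph{$2$-connected} if it is connected in the graph joining points at distance at most two.

Fix $i$. By \eqref{eq:rule}, a dead point that is not noisy has two dead predecessors, one in its own cell and one displaced by $V_i$. Following them backward we reach noisy points, unless we run into time $0$ or never stop. We want to bound the probability of such an explanation by a union bound, and the difficulty is that the branches merge. Suppose that $(c,k-m),(c+v,k-m),\dots,(c+mv,k-m)$ are noisy, for some $v\in V_i$, and that the points $(c+jv,k-j')$ with $0\le j\le j'<m$ are dead and not noisy. The binary tree of predecessors of $(c,k)$ has $2^m$ leaves and its image has about $m^2/2$ points, while only $m+1$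 noisy points pay for it. Neither object can be counted against $\delta^{m+1}$. The remedy is a closed walk that visits the noisy points and has length proportional to their number.

\begin{definition}\label{def:cycle}
Fix $i\in\{1,2,3\}$ and consider the four types of steps, with $v\in V_i$,
\[
\begin{array}{ll}
\mathsf D:(c,k)\to(c+v,k-1),&\mathsf D_0:(c,k)\to(c,k-1),\\
\mathsf U:(c,k)\to(c-v,k+1),&\mathsf U_0:(c,k)\to(c,k+1).
\end{array}
\]
An \emph{$i$-walk with root $\xi$ and $N\ge1$ bottoms} is a closed walk from $\xi$ to $\xi$ of the form $\mathsf d_1\mathsf u_1\mathsf d_2\mathsf u_2\cdots\mathsf d_N\mathsf u_N$, where, with ${}^*$ denoting zero or more repetitions,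
\[
\mathsf d_1\in\mathsf D^*,\qquad\mathsf d_j\in\mathsf D_0\mathsf D^*\ (j\ge2),\qquad\mathsf u_j\in\mathsf U_0^*\mathsf U\ (j<N),\qquad\mathsf u_N\in\mathsf U_0^*.
\]
Its \emph{bottoms} are the endpoints of $\mathsf d_1,\dots,\mathsf d_N$. An \emph{$i$-cycle} (Toom cycle) is an $i$-walk whose bottoms are distinct noisy points.
\end{definition}

The sequence of steps determines the decomposition, since each $\mathsf U$ ends some $\mathsf u_j$ and $\mathsf d_j\mathsf u_j$ splits into its down and up steps. There are $N-1$ steps $\mathsf U$ and $N-1$ steps $\mathsf D_0$. The form $\varphi_i$ increases by one along $\mathsf D$, decreases by one along $\mathsf U$ and is unchanged otherwise, so a closed walk has $N-1$ steps $\mathsf D$; the time balance then gives $N-1$ steps $\mathsf U_0$. Hence an $i$-walk with $N$ bottoms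
\begin{equation}\label{eq:count}
\text{has length }4(N-1),\text{ lies in }B(\xi,2N),\text{ and is one of at most }6^{4(N-1)}\text{ with root }\xi,
\end{equation}
because there are six possible steps. For $N=1$ the walk is trivial, and the cycle is a single noisy point. The first bottom is not later than the root, so every root of a cycle has time at least $1$.

\begin{example}
In the configuration above with $m=1$ the cycle is $\mathsf D\,\mathsf U\,\mathsf D_0\,\mathsf U_0$, with bottoms $(c+v,k-1)$ and $(c,k-1)$. For $m=2$, insert the same four steps at each of these two points. The bottoms become $(c+2v,k-2)$, $(c+v,k-2)$, $(c+v,k-2)$, $(c,k-2)$. Deleting the part between the two visits to $(c+v,k-2)$ leaves $(\mathsf D\mathsf D)(\mathsf U)(\mathsf D_0)(\mathsf U)(\mathsf D_0)(\mathsf U_0\mathsf U_0)$, a cycle of length $8$ with three bottoms.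
\end{example}

The same two operations work in general.

\begin{lemma}\label{lem:cycle}
Fix $i$. Let $F$ be a finite set of space-time points such that every point $(c,k)\in F$ that is not noisy has $(c,k-1)\in F$ and $(c+v,k-1)\in F$ for some $v\in V_i$. Then every point of $F$ is the root of an $i$-cycle contained in $F$.
\end{lemma}

\begin{proof}
Let $\xi\in F$ have time $k_0$. For $m=0,1,2,\dots$ we construct an $i$-walk in $F$ with root $\xi$ whose bottoms are distinct, have time at least $k_0-m$, and are noisy unless their time is exactly $k_0-m$. For $m=0$ take the trivial walk. Given the walk for $m$, let $\zeta=(c,k_0-m)$ be a bottom that is not noisy, say between $\mathsf d_j$ and $\mathsf u_j$, and let $\zeta'=(c+v,k_0-m-1)$ and $\zeta''=(c,k_0-m-1)$ be the points of $F$ given by the hypothesis. Insert the detour $\zeta\to\zeta'\to\zeta\to\zeta''\to\zeta$. This replaces $\mathsf d_j\mathsf u_j$ by $(\mathsf d_j\mathsf D)(\mathsf U)(\mathsf D_0)(\mathsf U_0\mathsf u_j)$, which preserves the form in Definition~\ref{def:cycle}, and it replaces the bottom $\zeta$ by the bottoms $\zeta',\zeta''$.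 Do this at all bottoms that are not noisy. If two new bottoms coincide, say the $j$th and the $j'$th with $j<j'$, delete the part of the walk between them, so that $\mathsf d_j\mathsf u_j\cdots\mathsf d_{j'}\mathsf u_{j'}$ becomes $\mathsf d_j\mathsf u_{j'}$. The form is again preserved, since $\mathsf d_j$ is first if and only if it was first and $\mathsf u_{j'}$ is last if and only if it was last. Repeat until the new bottoms are distinct. The remaining old bottoms are noisy, distinct, and at times at least $k_0-m$, so they differ from the new ones. Since $F$ is finite, it has no point at time $k_0-m$ for large $m$, and then all bottoms are noisy.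
\end{proof}

For $\Lambda\subset\mathbb Z^2$ let $\mathcal R_\Lambda$ be the set of roots of $i$-cycles, $i\in\{1,2,3\}$, contained in $\Lambda\times\mathbb Z$. It contains all noisy points of $\Lambda\times\mathbb Z$, increases with $\Lambda$, and depends only on the events $G(c,\cdot)$ with $c\in\Lambda$. We keep track of $\Lambda$ because we will need independence between disjoint regions. For a finite set $T\subset\Lambda$ and integers $0\le s\le t$, $\rho\ge0$, let
\[
\mathrm{Sp}_\Lambda(T,[s,t];\rho)=\{\text{every $2$-connected subset of }\mathcal R_\Lambda\cap(T\times[s,t])\text{ has diameter}\le\rho\}.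
\]
This \emph{sparsity} event is inherited by subsets of $T$ and subintervals of $[s,t]$. It is increasing in the variables $1_{G(c,k)}$, because less noise means fewer cycles.

\begin{lemma}\label{lem:sparse}
$P\big(\mathrm{Sp}_\Lambda(T,[s,t];\rho)^c\big)\le2|T|(t-s+1)\,e^{-100\rho}$.
\end{lemma}

\begin{proof}
Suppose that $C\subset\mathcal R_\Lambda\cap(T\times[s,t])$ is $2$-connected and contains points $\zeta,\zeta'$ with $|\zeta-\zeta'|>\rho$. Different points of $C$ may be explained by the same noise, so we first extract cycles that are disjoint and still span the distance. For $\xi\in C$ choose a cycle with root $\xi$ and let $N(\xi)$ be its number of bottoms. Go through the finite set $C$ in order of decreasing $N$, and select a point if its ball $B(\xi,2N(\xi))$ is disjoint from the balls of the points already selected. Every $\xi\in C$ can then be assigned to a selected point $\xi^*$ with $N(\xi^*)\ge N(\xi)$ whose ball meets that of $\xi$, so that $|\xi-\xi^*|\le4N(\xi^*)$. Join two selected points if two points of $C$ at distance at most two are assigned to them. This graph is connected because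 $C$ is $2$-connected. Take a simple path $\xi_0,\dots,\xi_q$ in it from $\zeta^*$ to $(\zeta')^*$, with $q\ge0$, and put $N_j=N(\xi_j)$ and $n=N_0+\dots+N_q$. Then
\[
|\xi_j-\xi_{j+1}|\le4N_j+4N_{j+1}+2\le5(N_j+N_{j+1}),
\]
\[
\rho<4N_0+\sum_{j<q}(4N_j+4N_{j+1}+2)+4N_q=8n+2q\le10n.
\]

Now we count such structures for given $(N_0,\dots,N_q)$. There are at most $|T|(t-s+1)$ choices for $\xi_0$. Given $\xi_j$, there are at most $(11(N_j+N_{j+1}))^3\le22^3N_j^3N_{j+1}^3$ choices for $\xi_{j+1}$, and by \eqref{eq:count} at most $3\cdot6^{4N_j}$ choices for the type and the walk at $\xi_j$. The walks lie in disjoint balls and each has distinct bottoms, so all $n$ bottoms are distinct, and they are all noisy with probability at most $\delta^n$. Using $N^6\le e^{6N}$, the contribution of $(N_0,\dots,N_q)$ is at most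
\[
|T|(t-s+1)\prod_{j=0}^q\big(3\cdot22^3\cdot6^{4N_j}N_j^6\,\delta^{N_j}\big)\le|T|(t-s+1)(K\delta)^n.
\]
An integer $n$ has at most $2^n$ compositions $(N_0,\dots,N_q)$, and $2K\delta=e^{-1000}$. Summing the geometric series over $n>\rho/10$ gives the bound $2|T|(t-s+1)e^{-1000\rho/10}$.
\end{proof}

\section{Survival and growth of active triangles}\label{sec:deterministic}

\begin{definition}
Let $T\subset\Lambda\subset\mathbb Z^2$ and let $0\le s\le t$ be integers. The set $T$ is \emph{$\Lambda$-active on $[s,t]$} if every dead point of $T\times[s,t]$ lies in $\mathcal R_\Lambda$.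
\end{definition}

Activity passes to subsets of $T$, to subintervals of $[s,t]$ and to larger $\Lambda$. It says that every death in $T\times[s,t]$ is explained by noise and not by the initial condition or by the dead exterior. Together with sparsity it says that the dead points form $2$-connected clusters of diameter at most $\rho$. The statements of this section are deterministic, and they rest on one local argument.

Fix $i$. The \emph{$i$-parents} of a dead point $(c,k)$ that is not noisy and has $k\ge1$ are the dead points among $(c,k-1)$ and $(c+v,k-1)$, $v\in V_i$; other points have no parents. The \emph{$i$-ancestors} of a dead point $\xi=(c,k)$ are its $i$-parents, their $i$-parents, and so on; an ancestor at time $k'$ has \emph{depth} $k-k'\ge1$.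

\begin{lemma}\label{lem:local}
Let $T\subset\Lambda$ be finite and let $\mathrm{Sp}_\Lambda(T,[s,t];\rho)$ hold. Let $\xi=(c,k)$ be dead, with $c\in\Lambda$ and $k\ge1$. If, for some $i$, all $i$-ancestors of $\xi$ of depth at most $\rho+2$ lie in $\mathcal R_\Lambda\cap(T\times[s,t])$, then $\xi\in\mathcal R_\Lambda$.
\end{lemma}

\begin{proof}
We may assume that $\xi$ is not noisy. Let $F'$ be the set of $i$-ancestors of depth at most $\rho+2$. It is $2$-connected: the parents of $\xi$ are within distance one of each other, and every deeper point of $F'$ is a parent of a point of $F'$ and within distance one of it. By sparsity $F'$ has diameter at most $\rho$, and it contains $(c,k-1)$ by \eqref{eq:rule}. So all points of $F'$ have depth at most $\rho+1$, and all parents of points of $F=F'\cup\{\xi\}$ belong to $F$. All points of $F$ are dead and have time at least $1$, since roots of cycles do. By \eqref{eq:rule} the set $F$ satisfies the hypothesis of Lemma~\ref{lem:cycle}, and $F\subset\Lambda\times\mathbb Z$.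
\end{proof}

To apply this we must choose $i$ so that the ancestors stay, for $\rho+2$ generations, in a region already known to be active. In a triangle the heights add up to $m-1$, so every cell, even a corner, is far from one of the three sides. We follow the ancestors toward that side.

\begin{lemma}[Survival]\label{lem:survival}
Let $T\subset\Lambda$ be a triangle of size $m\ge3\rho+10$ and let $\mathrm{Sp}_\Lambda(T,[s,t];\rho)$ hold. Assume that \textup{(i)} $\eta_s\equiv1$ on $T$, or \textup{(ii)} $T$ is $\Lambda$-active on $[s,s+\rho+2]$. Then $T$ is $\Lambda$-active on $[s,t]$.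
\end{lemma}

\begin{proof}
Otherwise let $\xi=(c,k)\in T\times[s,t]$ be a dead point outside $\mathcal R_\Lambda$ with $k$ minimal. Then $k\ge s+1$ in case (i) and $k\ge s+\rho+3$ in case (ii). Since $h_1+h_2+h_3=m-1\ge3\rho+9$, there is $i$ with $h_i(c)\ge\rho+3$. Each generation lowers $h_i$ by at most one, and steps in $V_i$ from cells of $T$ with $h_i\ge1$ stay in $T$; so the $i$-ancestors of depth at most $\rho+2$ have their cells in $T$. Their times are at least $s+1$. In case (ii) this holds because $k-\rho-2\ge s+1$. In case (i), time decreases by one in each generation, so an ancestor of depth at most $\rho+2$ with time at most $s$ would come with one at time exactly $s$, a dead point of $T\times\{s\}$. By the minimality of $k$ these ancestors lie in $\mathcal R_\Lambda$, and Lemma~\ref{lem:local} gives $\xi\in\mathcal R_\Lambda$, a contradiction.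
\end{proof}

The next lemma is the noisy version of the gluing in Example~\ref{ex:noiseless}. The larger triangle is filled row by row from the bottom, using $V_2$, and column by column from the left, using $V_1$. Each new row waits $2\rho+8$ units of time: long enough for each of its cells to come alive once, and for the ancestors of later deaths to fall in the period when the rows below are already active. The ancestors may descend $\rho+2$ rows, so the induction needs that many active rows to start from. This is the role of the condition $\omega\ge\rho+2$ on the overlap.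

\begin{lemma}[Growth]\label{lem:growth}
Let $T=T(w;b)$ and $T'=T(w+(\alpha,\beta);g)$ with $\alpha,\beta\ge0$. Let $\omega=b-\alpha-\beta$ satisfy $\rho+2\le\omega\le g$, and let $Q=T(w;b+g-\omega)\subset\Lambda$. Assume that $T$ and $T'$ are $\Lambda$-active on $[s,t]$, that $\mathrm{Sp}_\Lambda(Q,[s,t];\rho)$ holds, and that $s^+:=s+(2\rho+8)(b+g)\le t$. Then $Q$ is $\Lambda$-active on $[s^+,t]$.
\end{lemma}

We call $\omega$ the \emph{overlap}; indeed $T\cap T'=T(w+(\alpha,\beta);\omega)$.

\begin{proof}
Take $w=0$. We have $T\subset Q$ since $\omega\le g$, and $T'\subset Q$ since $\alpha+\beta+g=b+g-\omega$. For rows $y\ge\beta$ put $f(y)=s$ if $y\le\beta+\omega-1$ and $f(y)=s+(2\rho+8)(y-\beta-\omega+1)$ otherwise, so that $f$ is nondecreasing and $f(y)=f(y-1)+2\rho+8$ for $y\ge\beta+\omega$. We prove by induction on $y\ge\beta$: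
\begin{quote}
$\mathcal P(y)$: every dead point $(c,k)$ with $c$ in row $y$ of $Q$ and $f(y)\le k\le t$ lies in $\mathcal R_\Lambda$.
\end{quote}

\emph{Rows $\beta\le y\le\beta+\omega-1$.} Row $y$ of $Q$ is $0\le x\le b+g-\omega-1-y$, row $y$ of $T$ is $0\le x\le b-1-y$, and row $y$ of $T'$ is $\alpha\le x\le b+g-\omega-1-y$. Since $y\le\beta+\omega=b-\alpha$, we have $\alpha\le b-y$, so the row of $Q$ is covered by $T\cup T'$ and $\mathcal P(y)$ holds by hypothesis.

\emph{Rows $y\ge\beta+\omega$.} Assume $\mathcal P$ for the rows $\beta,\dots,y-1$, and $f(y)\le t$, since otherwise there is nothing to prove. Let $c$ be in row $y$ of $Q$, and write $c+V_2=\{c',c''\}$, two cells in row $y-1$ of $Q$.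

\emph{Step 1: $c$ is alive at some time $k_0\in[f(y-1)+\rho+4,\,f(y-1)+2\rho+6]$.} Let $j_0=f(y-1)+\rho+3$. If for some $j\in[j_0,j_0+\rho+2]$ both $(c',j)$ and $(c'',j)$ are alive and $(c,j+1)$ is not noisy, then $\eta_{j+1}(c)=1$ and we take $k_0=j+1$. Otherwise, for each such $j$, either one of $(c',j),(c'',j)$ is dead, and it lies in $\mathcal R_\Lambda$ by $\mathcal P(y-1)$, or $(c,j+1)$ is noisy and lies in $\mathcal R_\Lambda$. Since $j+1\le f(y)\le t$, this gives points $\zeta_j\in\mathcal R_\Lambda\cap(Q\times[s,t])$ with cells in $\{c,c',c''\}$ and times in $\{j,j+1\}$. Consecutive points are within distance two, and the times of the first and the last differ by at least $(j_0+\rho+2)-(j_0+1)=\rho+1$. This contradicts sparsity.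

\emph{Step 2: every dead $(c,k)$ with $k_0\le k\le t$ lies in $\mathcal R_\Lambda$.} Otherwise let $k$ be the least exceptional time; then $k\ge k_0+1$. Let $(c_1,k_1)$ be an ancestor of $(c,k)$ of type $i=2$ and depth at most $\rho+2$, and let $y-a$ be the row of $c_1$. The number $a$ counts the steps in $V_2$ on any line of descent, so $0\le a\le\rho+2$. If $a=0$, then $c_1=c$ and $c$ is dead at all times in $[k_1,k]$; hence $k_0<k_1<k$, and $(c_1,k_1)\in\mathcal R_\Lambda$ by minimality. If $a\ge1$, then $y-a\ge\beta+\omega-\rho-2\ge\beta$. All steps in $V_2$ on the line of descent start from rows at least $\beta+1\ge1$, so $c_1\in Q$. Moreover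
\[
k_1\ge k-\rho-2\ge k_0-\rho-1\ge f(y-1)+3\ge f(y-a),
\]
so $(c_1,k_1)\in\mathcal R_\Lambda$ by $\mathcal P(y-a)$. In both cases $(c_1,k_1)\in Q\times[s,t]$. Lemma~\ref{lem:local} gives $(c,k)\in\mathcal R_\Lambda$, a contradiction.

Since $k_0<f(y)$, Step 2 proves $\mathcal P(y)$. The rows of $Q$ satisfy $y\le b+g-\omega-1$, so $f(y)\le s^+$, and the rows $y\ge\beta$ of $Q$ are $\Lambda$-active on $[s^+,t]$. The reflection $(x,y)\mapsto(y,x)$ fixes $V_3$, exchanges $V_1$ with $V_2$ and $\alpha$ with $\beta$, and preserves the rule of the automaton and all definitions; so the columns $x\ge\alpha$ of $Q$ are $\Lambda$-active on $[s^+,t]$ too. The remaining cells of $Q$ have $x<\alpha$ and $y<\beta$, so $x+y\le\alpha+\beta-2\le b-1$, and they lie in $T$.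
\end{proof}

\section{The cost of an active triangle}\label{sec:cost}

An event is \emph{increasing} if it is increasing in the independent variables $1_{O(c)}$, $1_{G(c,k)}$. Harris' inequality states that, for a product measure on countably many two-point coordinates, increasing events $E,E'$ satisfy $P(E\cap E')\ge P(E)P(E')$; by induction and a limit, $P(\bigcap E_j)\ge\prod P(E_j)$ for countably many increasing events. It lets us multiply lower bounds for events that share variables.

Let $t_n=\lfloor e^n\rfloor$ and $\omega(n)=\lceil\log n\rceil$. Fix an absolute constant $n_*\ge e^{10}$ such that for all $n\ge n_*$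
\begin{gather}
4\omega(n)+32\le\tfrac n2,\qquad8n^2\le e^{n/4},\qquad11e^{n/2}+2\le t_n,\label{eq:n1}\\
4n^2e^{n-100(n/6-1)}\le\tfrac14,\qquad4e^{3n/2-100(n/4-1)}\le\tfrac14,\qquad8e^{200}n^{-96}\le\tfrac12.\label{eq:n2}
\end{gather}
Each inequality holds for all large $n$. For $n\ge n_*$ we also have $\log n\ge10$, $2\le\omega(n)\le2\log n$, $\omega(n)\le n/2$, $10n^2\le t_n$, and, since $n\ge20$ and $4\omega(n)+10\le n$,
\begin{equation}\label{eq:n3}
n\ge3\lfloor\tfrac n6\rfloor+10,\quad\tfrac32n\ge3\lfloor\tfrac n4\rfloor+10,\quad n\ge\lfloor\tfrac n4\rfloor+2,\quad4n(\omega(n)+2)+n+1\le n^2.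
\end{equation}

\begin{definition}
Let $n\ge n_*$ and $\lambda\ge0$. The pair $(n,\lambda)$ is \emph{admissible} if there is an increasing event $E_n$, depending only on $O(c)$ and $G(c,\cdot)$ for $c\in T(0;n)$, such that $P(E_n)\ge e^{-\lambda n}$ and, on $E_n$, the triangle $T(0;n)$ is $T(0;n)$-active on $[10n^2,t_n]$. For a triangle $T$ of size $n$, $E_n(T)$ denotes the corresponding translate of $E_n$.
\end{definition}

If $(n,\lambda)$ is admissible, so is $(n,\lambda')$ for $\lambda'\ge\lambda$. The events $E_n(T)$ for disjoint triangles are independent.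

\begin{lemma}\label{lem:base}
Let $L=1+\log(1/\kappa)\ge1$. For every $n\ge n_*$ the pair $(n,Ln)$ is admissible.
\end{lemma}

\begin{proof}
Let $T=T(0;n)$ and $E_n=\bigcap_{c\in T}O(c)\cap\mathrm{Sp}_T(T,[0,t_n];\lfloor n/6\rfloor)$. On $E_n$, Lemma~\ref{lem:survival}(i) and \eqref{eq:n3} show that $T$ is $T$-active on $[0,t_n]$. By Lemma~\ref{lem:sparse} and \eqref{eq:n2}, the sparsity event fails with probability at most $2n^2\cdot2e^n\cdot e^{-100(n/6-1)}\le\frac14$. It is independent of the $O(c)$, so $P(E_n)\ge\frac12\kappa^{n^2}\ge e^{-Ln^2}$.
\end{proof}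

To carry out the computation of Section~\ref{sec:mechanism} we must choose the overlap $\omega$ between the growing triangle and a new piece, and two requirements conflict. A piece costs $\lambda n$ and adds only $n-\omega$ to the size, so the cost per unit size is multiplied by $n/(n-\omega)$. If $\omega$ were a fixed fraction of $n$, this loss would exceed the gain $\frac14$ when $\lambda$ is large, as it is at the start. So $\omega$ must be small, and we take $\omega=\lceil\log n\rceil$. On the other hand, Lemma~\ref{lem:growth} needs sparsity with $\rho\le\omega-2$, and for $\rho\approx\log n$ Lemma~\ref{lem:sparse} provides it only on space-time regions of polynomial volume, not along a hypotenuse of length $e^{n/4}$. We therefore glue in two stages (Figure~\ref{fig:glue}). The piece is first glued, with overlap $\omega$, to a subtriangle of size $n$ of the large triangle; this takes place in a region of volume at most $4n^4$. The result overlaps the large triangle by $n$, and it is glued to it with $\rho=\lfloor n/4\rfloor$, for which sparsity holds on exponentially large regions.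

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\draw[dashed] (6,0)--(7.6,0)--(0,7.6)--(0,6);
\fill[gray!15] (2,2)--(5.6,2)--(2,5.6)--cycle;
\draw[thick] (0,0)--(6,0)--(0,6)--cycle;
\draw (2,2)--(5.6,2)--(2,5.6)--cycle;
\draw (2,3.6)--(4,3.6);
\draw[dotted,thick] (0,5.6)--(2,5.6);
\draw[dotted,thick] (6,1.6)--(4,1.6)--(4,3.6);
\node at (2.55,2.6) {\small $I_1$};
\node at (2.6,4.2) {\small $P_1$};
\node at (0.55,6.2) {\small $P_0$};
\node at (4.9,1.25) {\small $P_2$};
\node at (1.3,1) {\small $T(0;b)$};
\draw[->] (6.2,3.8) node[right] {\small $Q_1$}--(4.5,2.7);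
\end{tikzpicture}
\caption{One growth step. The triangles $P_0,P_1,P_2$ of size $n$ are the possible positions of a new piece along the hypotenuse of $T(0;b)$. An active piece $P_1$ is first glued to the subtriangle $I_1\subset T(0;b)$ of size $n$ with the small overlap $\omega$, producing the shaded triangle $Q_1$. Then $Q_1$, whose overlap with $T(0;b)$ is $I_1$, is glued to $T(0;b)$, producing the dashed triangle of size $b+n-\omega$.}\label{fig:glue}
\end{figure}

\begin{proposition}\label{prop:recursion}
Let $(n,\lambda)$ be admissible, $\omega=\omega(n)$, $b_\ell=n+\ell(n-\omega)$ for $\ell\ge0$, and $\varepsilon(n,\lambda)=20(1+\lambda)\frac{\log n}n$.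
\begin{enumerate}
\item[(a)] If $b_\ell\le e^{n/4}$, then $(b_\ell,\lambda+\varepsilon(n,\lambda))$ is admissible.
\item[(b)] Let $n'$ be the largest $b_\ell$ with $b_\ell\le e^{n/4}$. Then $n'\ge\frac12e^{n/4}\ge4n^2$, and $(n',(\lambda-\frac14)^++\varepsilon(n,\lambda))$ is admissible.
\end{enumerate}
\end{proposition}

\begin{proof}
For $\ell=0$ part (a) is the hypothesis. Fix $\ell\ge1$ with $b_\ell\le e^{n/4}$ and let $\Lambda=T(0;b_\ell)$.

\emph{The schedule.} Put $s_0=10n^2$ and $s_{i+1}=s_i+2nb_i$; the triangle $T(0;b_i)$ will be active from time $s_i$. Since $\omega\le n/2$, we have $\ell\le2b_\ell/n$ and $b_\ell\ge\frac32n$. Hence, with \eqref{eq:n1},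
\begin{equation}\label{eq:schedule}
s_\ell\le10n^2+2n\ell b_\ell\le\tfrac{40}9b_\ell^2+4b_\ell^2\le10b_\ell^2,\qquad10b_\ell^2+b_\ell+2\le11e^{n/2}+2\le t_n.
\end{equation}

\emph{The event.} Let $i<\ell$, write $b=b_i$, and let $M_i=\lfloor b/n\rfloor\ge\max(1,b/(2n))$. For $0\le j<M_i$ we have $jn\le b-n$, and we define
\[
I_j=T((jn,b-n-jn);n),\quad P_j=T((jn,b-\omega-jn);n),\quad Q_j=T((jn,b-n-jn);2n-\omega).
\]
Comparing the largest coordinate sums, $I_j\subset T(0;b)$ and $P_j,Q_j\subset T(0;b+n-\omega)=T(0;b_{i+1})\subset\Lambda$. The $P_j$ occupy disjoint sets of columns. Let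
\begin{gather*}
\Sigma_j=\mathrm{Sp}_\Lambda\big(Q_j,[s_i,s_i+4n(\omega+2)+n];\omega-2\big),\qquad\mathcal W_i=\bigcup_{j<M_i}\big(E_n(P_j)\cap\Sigma_j\big),\\
E_{b_\ell}=E_n\cap\bigcap_{i<\ell}\mathcal W_i\cap\mathrm{Sp}_\Lambda\big(\Lambda,[0,t_n];\lfloor n/4\rfloor\big)\cap\mathrm{Sp}_\Lambda\big(\Lambda,[0,t_{b_\ell}];\lfloor b_\ell/6\rfloor\big).
\end{gather*}
This event is increasing and depends only on the variables of cells in $\Lambda$.

\emph{Activity.} We show that on $E_{b_\ell}$ the triangle $T(0;b_i)$ is $\Lambda$-active on $[s_i,t_n]$ for all $i\le\ell$. For $i=0$ this holds on $E_n$. Assume it for some $i<\ell$, write $b=b_i$, and pick $j$ such that $E_n(P_j)\cap\Sigma_j$ holds.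

First stage. Both $I_j$ and $P_j$ are $\Lambda$-active on $[s_i,t_n]$, since $I_j\subset T(0;b)$ and $s_i\ge10n^2$. Let $s'=s_i+4n(\omega+2)$; by \eqref{eq:n3} and \eqref{eq:schedule}, $s'+n\le s_i+n^2\le s_{i+1}\le t_n$. Apply Lemma~\ref{lem:growth} on $[s_i,s'+n]$ to $I_j$ and $P_j$: the offset is $(0,n-\omega)$, both sizes are $n$, the overlap is $\omega$, and $\Sigma_j$ gives sparsity with $\rho=\omega-2$. The delay is $(2(\omega-2)+8)\cdot2n=4n(\omega+2)$, so $Q_j$ is $\Lambda$-active on $[s',s'+n]$. Now apply Lemma~\ref{lem:survival}(ii) with $\rho=\lfloor n/4\rfloor$: the size satisfies $2n-\omega\ge\frac32n\ge3\rho+10$, and $\rho+2\le n$. So $Q_j$ is $\Lambda$-active on $[s',t_n]$.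

Second stage. Apply Lemma~\ref{lem:growth} on $[s',t_n]$ to $T(0;b)$ and $Q_j$ with $\rho=\lfloor n/4\rfloor$. The overlap is $b-(b-n)=n$, and $\rho+2\le n\le2n-\omega$. The resulting triangle has size $b+(2n-\omega)-n=b_{i+1}$. Using $n\le b$ and \eqref{eq:n1}, it is $\Lambda$-active up to $t_n$ from time
\begin{align*}
s_i+4n(\omega+2)+(2\lfloor n/4\rfloor+8)(b+2n-\omega)&\le s_i+4b(\omega+2)+3b\big(\tfrac n2+8\big)\\
&=s_i+b\big(\tfrac32n+4\omega+32\big)\le s_{i+1}\le t_n.
\end{align*}
This completes the induction.

For $i=\ell$ we obtain that $\Lambda$ is $\Lambda$-active on $[s_\ell,t_n]$. It is now large enough to outlive its pieces. Let $\rho=\lfloor b_\ell/6\rfloor$; then $s_\ell+\rho+2\le t_n$ by \eqref{eq:schedule}, and $b_\ell\ge3\rho+10$ by \eqref{eq:n3} for $b_\ell\ge n_*$. Lemma~\ref{lem:survival}(ii) shows that $\Lambda$ is $\Lambda$-active on $[s_\ell,t_{b_\ell}]\supset[10b_\ell^2,t_{b_\ell}]$.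

\emph{Probability.} By Lemma~\ref{lem:sparse} and \eqref{eq:n2}, the last two events in $E_{b_\ell}$ fail with probabilities at most $2e^{n/2}\cdot2e^n\cdot e^{-100(n/4-1)}\le\frac14$ and $2b_\ell^2\cdot2e^{b_\ell}\cdot e^{-100(b_\ell/6-1)}\le\frac14$. By the last inequality of \eqref{eq:n3} and $\omega\ge\log n$,
\[
P(\Sigma_j^c)\le2\cdot(2n)^2\cdot n^2\cdot e^{-100(\omega-2)}\le8e^{200}n^{-96}\le\tfrac12.
\]
The events $\Sigma_j$ are not independent, so we bound $P(\mathcal W_i)$ by a second moment. Let $\pi=P(E_n)\ge e^{-\lambda n}$, $M=M_i$, and let $Y$ be the number of $j<M$ for which $E_n(P_j)\cap\Sigma_j$ holds. Harris' inequality gives $\mathbb EY\ge\frac12M\pi$. Independence of the $E_n(P_j)$ gives $\mathbb EY^2\le\mathbb E\big(\sum_j1_{E_n(P_j)}\big)^2\le M\pi+M^2\pi^2$. By the Cauchy--Schwarz inequality,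
\[
P(\mathcal W_i)=P(Y>0)\ge\frac{(\mathbb EY)^2}{\mathbb EY^2}\ge\frac{M\pi}{4(1+M\pi)}\ge\frac18\min(1,M\pi).
\]
Harris' inequality, with $\log8\le3$ and $2\log\frac43\le1$, yields
\begin{equation}\label{eq:cost}
-\log P(E_{b_\ell})\le\lambda n+1+\sum_{i<\ell}\Big[3+(\lambda n-\log M_i)^+\Big].
\end{equation}
Below we use $n-\omega\ge\frac n2$ and $\frac n{n-\omega}=1+\frac\omega{n-\omega}\le1+\frac{4\log n}n$.

\emph{Part (a).} Since $M_i\ge1$, each bracket is at most $3+\lambda n$, so the right side of \eqref{eq:cost} is at most $(\ell+1)(\lambda n+3)$, while $b_\ell\ge(\ell+1)(n-\omega)$. Therefore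
\[
\frac{-\log P(E_{b_\ell})}{b_\ell}\le\frac{\lambda n+3}{n-\omega}\le\lambda+\frac{4\lambda\log n+6}n\le\lambda+\varepsilon(n,\lambda).
\]

\emph{Part (b).} By \eqref{eq:n1}, $b_0=n\le4n^2\le\frac12e^{n/4}$, so $n'$ exists, and by maximality $n'\ge e^{n/4}-n\ge\frac12e^{n/4}\ge4n^2$. In particular $n'=b_\ell$ with $\ell\ge1$. The entropy gain is nearly full once $b_i\ge n'/n$, and the earlier steps are few. If $b_i\ge n'/n$, then $M_i\ge n'/(2n^2)\ge e^{n/4}/(4n^2)$, so $\log M_i\ge\frac n4-2\log n-2$, and the bracket in \eqref{eq:cost} is at most $5+2\log n+(\lambda-\frac14)^+n$. There are at most $\ell\le n'/(n-\omega)$ such indices. If $b_i<n'/n$, then $i<n'/(n(n-\omega))\le2n'/n^2$; there are at most $2n'/n^2+1$ such indices, each with bracket at most $3+\lambda n$. Dividing \eqref{eq:cost} by $n'$,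
\[
\frac{-\log P(E_{n'})}{n'}\le\frac{(\lambda-\frac14)^+n}{n-\omega}+\frac{5+2\log n}{n-\omega}+\frac6{n^2}+\frac{2\lambda}n+\frac{2\lambda n+4}{n'}.
\]
With $\log n\ge10$ and $n'\ge4n^2$, the five terms are at most
\[
\big(\lambda-\tfrac14\big)^++4\lambda\tfrac{\log n}n,\qquad5\tfrac{\log n}n,\qquad\tfrac{\log n}n,\qquad\lambda\tfrac{\log n}n,\qquad(1+\lambda)\tfrac{\log n}n.
\]
Their sum is $(\lambda-\frac14)^++(7+6\lambda)\frac{\log n}n\le(\lambda-\frac14)^++\varepsilon(n,\lambda)$.
\end{proof}

Part (b) lowers the cost along a tower of sizes. Part (a) fills the gaps of the tower, so that cheap pieces are available at every scale.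

\begin{corollary}\label{cor:cheap}
There is an infinite set $\mathcal L\subset\mathbb N$, in which consecutive elements have ratio at most $2$, such that $(\nu,\frac1{32})$ is admissible for all $\nu\in\mathcal L$.
\end{corollary}

\begin{proof}
Start from $(n_0,\lambda_0)=(n_0,Ln_0)$ with $n_0\ge n_*$, which is admissible by Lemma~\ref{lem:base}, and iterate Proposition~\ref{prop:recursion}(b): $n_{j+1}=n_j'\ge4n_j^2$ and $\lambda_{j+1}=(\lambda_j-\frac14)^++\varepsilon(n_j,\lambda_j)$. The first error term is not small, but it at most doubles the cost while the size is exponentiated: if $40\log n_0\le n_0$, then $\lambda_1\le Ln_0+40L\log n_0\le2Ln_0$, and $n_1\ge\frac12e^{n_0/4}$. The function $x\mapsto\frac{\log x}x$ decreases for $x\ge3$, so $\frac{\log n}n\le\frac{n_0}2e^{-n_0/4}$ for $n\ge n_1$. Choose $n_0$, depending on $L$, so large that also $20(2+2Ln_0)\frac{n_0}2e^{-n_0/4}\le\frac1{64}$. Then $\varepsilon(n,\lambda)\le\frac1{64}$ whenever $n\ge n_1$ and $\lambda\le\lambda_1+1$. By induction on $j\ge1$ we get $\lambda_j\le\lambda_1+1$, $\varepsilon(n_j,\lambda_j)\le\frac1{64}$ and $\lambda_{j+1}\le\max(\lambda_j-\frac{15}{64},\frac1{64})$.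 Hence there is $J\ge1$ with $\lambda_j\le\frac1{64}$ for all $j\ge J$. By Proposition~\ref{prop:recursion}(a), for $j\ge J$ all sizes $b_\ell\le e^{n_j/4}$ built from $n_j$ are admissible with cost $\lambda_j+\varepsilon(n_j,\lambda_j)\le\frac1{32}$. They run from $n_j$ to $n_{j+1}$, with $b_{\ell+1}\le2b_\ell$. Let $\mathcal L$ be the set of all these sizes, $j\ge J$.
\end{proof}

\section{Unbounded growth and property (M)}\label{sec:forever}

We now let one triangle grow forever. Pieces of size $\nu$ are guaranteed to be active only until time $t_\nu$, so the growth proceeds in phases with larger and larger pieces. In phase $i$ the pieces have size $\nu_i$ and the main triangle has size at least $e^{\nu_i/16}$; the number of positions, about $e^{\nu_i/16}/\nu_i$, then far exceeds the inverse probability $e^{\nu_i/32}$ of a piece. Every step succeeds with overwhelming probability and no cost has to be tracked, so we can afford the overlap $\nu_i/2$ and glue in one stage. Throughout, $\Lambda=\mathbb Z^2$ and ``active'' means $\mathbb Z^2$-active.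

\subsection{Sizes, times and events}

Choose $\nu_0\in\mathcal L$ so large that for all $\nu\ge\nu_0$
\begin{equation}\label{eq:nu}
\begin{gathered}
\nu\ge16,\qquad\nu+10\le e^{\nu/16},\qquad10\nu^2\le e^{\nu/5},\qquad e^{\nu/10}+1+24e^{\nu/8}\le e^{\nu/5},\\
e^{4\nu/5}+4\nu+3\le t_\nu,\qquad16e^{3\nu/2-100(\nu/4-1)}\le e^{-\nu},\\
2e^{\nu/4}\exp\big(-e^{\nu/32}/(2\nu)\big)\le e^{-\nu}.
\end{gathered}
\end{equation}
Let $\nu_{i+1}$ be the least element of $\mathcal L$ that is at least $2\nu_i$. Its predecessor in $\mathcal L$ is less than $2\nu_i$, so $2\nu_i\le\nu_{i+1}\le4\nu_i$. Put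
\[
\rho_i=\lfloor\nu_i/4\rfloor,\qquad\omega_i=\lceil\nu_i/2\rceil,\qquad\gamma_i=\nu_i-\omega_i\ge\nu_i/3,\qquad s_i=\lceil e^{\nu_i/5}\rceil.
\]
Let $B_0=\lceil e^{\nu_0/16}\rceil$. In phase $i$ the sizes are $b_{i,m}=B_i+m\gamma_i$ for $0\le m\le m_i$, where $m_i$ is the least $m$ with $b_{i,m}\ge e^{\nu_{i+1}/16}$, and $B_{i+1}=b_{i,m_i}$. By induction,
\[
e^{\nu_i/16}\le B_i\le2e^{\nu_i/16}.
\]
Indeed, $B_i\le2e^{\nu_i/16}<e^{\nu_i/8}\le e^{\nu_{i+1}/16}$ gives $m_i\ge1$, and then $B_{i+1}\le e^{\nu_{i+1}/16}+\nu_i\le2e^{\nu_{i+1}/16}$. The times are $\tau_{i,0}=s_i$ and $\tau_{i,m+1}=\tau_{i,m}+2\nu_ib_{i,m}$. Since $m_i\le B_{i+1}/\gamma_i\le3B_{i+1}/\nu_i$, conditions \eqref{eq:nu} give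
\begin{gather}
\tau_{i,m_i}\le s_i+6B_{i+1}^2\le e^{\nu_{i+1}/10}+1+24e^{\nu_{i+1}/8}\le s_{i+1},\label{eq:t1}\\
s_{i+1}+\nu_{i+1}+2\le e^{4\nu_i/5}+4\nu_i+3\le t_{\nu_i}.\label{eq:t2}
\end{gather}
So phase $i$ ends before phase $i+1$ begins, and phase $i+1$ begins while the guarantees of phase $i$ are still in force. Define
\begin{gather*}
\mathcal O=\bigcap_{c\in T(0;B_0)}O(c),\qquad\mathcal H_*=\mathrm{Sp}_{\mathbb Z^2}\big(T(0;B_0),[0,t_{\nu_0}];\rho_0\big),\\
\mathcal H_i=\mathrm{Sp}_{\mathbb Z^2}\big(T(0;B_{i+1}),[s_i,t_{\nu_i}];\rho_i\big)\qquad(i\ge0),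
\end{gather*}
and for $0\le m<m_i$, with $b=b_{i,m}$, let $\mathcal W_{i,m}$ be the event that $E_{\nu_i}(P)$ holds for at least one of the triangles
\[
P=T\big((j\nu_i,\,b-\omega_i-j\nu_i);\nu_i\big),\qquad0\le j\le\lfloor(b-\omega_i)/\nu_i\rfloor.
\]
Here $E_{\nu_i}$ is the event given by Corollary~\ref{cor:cheap}. These triangles occupy disjoint sets of columns, and there are at least $(b-\omega_i)/\nu_i\ge b/(2\nu_i)$ of them, because $b\ge e^{\nu_i/16}\ge\nu_i+10\ge2\omega_i$. Let
\[
\mathcal E=\mathcal O\cap\mathcal H_*\cap\bigcap_{i\ge0}\mathcal H_i\cap\bigcap_{i\ge0}\bigcap_{m<m_i}\mathcal W_{i,m}.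
\]

\begin{lemma}\label{lem:positive}
$P(\mathcal E)>0$.
\end{lemma}

\begin{proof}
Since $B_{i+1}^2\le4e^{\nu_{i+1}/8}\le4e^{\nu_i/2}$, Lemma~\ref{lem:sparse} and \eqref{eq:nu} give $P(\mathcal H_i^c)\le2\cdot4e^{\nu_i/2}\cdot2e^{\nu_i}\cdot e^{-100(\nu_i/4-1)}\le e^{-\nu_i}$, and the same bound with $B_0\le B_1$ gives $P(\mathcal H_*^c)\le e^{-\nu_0}$. By independence and $b_{i,m}\ge e^{\nu_i/16}$,
\[
P(\mathcal W_{i,m}^c)\le\big(1-e^{-\nu_i/32}\big)^{b_{i,m}/(2\nu_i)}\le\exp\big(-e^{\nu_i/32}/(2\nu_i)\big).
\]
As $m_i\le B_{i+1}\le2e^{\nu_i/4}$, the last condition in \eqref{eq:nu} gives $\sum_{m<m_i}P(\mathcal W_{i,m}^c)\le e^{-\nu_i}$. With $\nu_i\ge2^i\nu_0\ge(i+1)\nu_0$, the sum of all these failure probabilities is at most $e^{-\nu_0}+2\sum_{i\ge0}e^{-(i+1)\nu_0}\le5e^{-\nu_0}\le\frac12$. All events are increasing, so Harris' inequality gives $P(\mathcal E)\ge\frac12P(\mathcal O)=\frac12\kappa^{|T(0;B_0)|}>0$.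
\end{proof}

\begin{lemma}\label{lem:phases}
On $\mathcal E$, the triangle $T(0;b_{i,m})$ is active on $[\tau_{i,m},t_{\nu_i}]$ for all $i\ge0$ and $0\le m\le m_i$.
\end{lemma}

\begin{proof}
We use induction in the lexicographic order. Note that $B_i\ge e^{\nu_i/16}\ge\nu_i+10\ge3\rho_i+10$.

\emph{The start $(0,0)$.} On $\mathcal O\cap\mathcal H_*$, Lemma~\ref{lem:survival}(i) with $\rho=\rho_0$ shows that $T(0;B_0)$ is active on $[0,t_{\nu_0}]$.

\emph{From $(i,m)$ to $(i,m+1)$.} Let $b=b_{i,m}$. The piece $P$ provided by $\mathcal W_{i,m}$ is active on $[10\nu_i^2,t_{\nu_i}]\supset[\tau_{i,m},t_{\nu_i}]$, since $s_i\ge10\nu_i^2$. Apply Lemma~\ref{lem:growth} on $[\tau_{i,m},t_{\nu_i}]$ to $T(0;b)$ and $P$, with $\rho=\rho_i$. The overlap is $\omega_i$, and $\rho_i+2\le\omega_i\le\nu_i$ as $\nu_i\ge16$. The new size is $b+\nu_i-\omega_i=b_{i,m+1}\le B_{i+1}$, so $\mathcal H_i$ supplies the sparsity. Since $b\ge\nu_i\ge16$, the delay is at most $(\frac{\nu_i}2+8)(b+\nu_i)\le2\nu_ib$, and $\tau_{i,m+1}\le\tau_{i,m_i}\le t_{\nu_i}$ by \eqref{eq:t1} and \eqref{eq:t2}.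

\emph{From $(i,m_i)$ to $(i+1,0)$.} The triangle $T(0;B_{i+1})$ is active on $[\tau_{i,m_i},t_{\nu_i}]$, which contains $[s_{i+1},s_{i+1}+\rho_{i+1}+2]$ by \eqref{eq:t1} and \eqref{eq:t2}. The event $\mathcal H_{i+1}$ supplies sparsity on $[s_{i+1},t_{\nu_{i+1}}]$, and Lemma~\ref{lem:survival}(ii) with $\rho=\rho_{i+1}$ extends the activity to this interval.
\end{proof}

\subsection{Proof of (M)}

We first show that on $\mathcal E$ every cell $c\in\mathbb Z_{\ge0}^2$ is alive at infinitely many times. Let $i$ be so large that $c\in T(0;B_i)$. By \eqref{eq:t2}, $[s_i,s_i+\nu_i]\subset[s_i,t_{\nu_i}]$. If $c$ were dead throughout $[s_i,s_i+\nu_i]$, then by Lemma~\ref{lem:phases} with $m=0$ the points $(c,k)$, $s_i\le k\le s_i+\nu_i$, would form a $2$-connected subset of $\mathcal R_{\mathbb Z^2}\cap(T(0;B_{i+1})\times[s_i,t_{\nu_i}])$ of diameter $\nu_i>\rho_i$, contradicting $\mathcal H_i$. Since $s_i\to\infty$, the claim follows.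

The families $(O(c),G(c,0),G(c,1),\dots)$ are independent and identically distributed over $c$, so their law is ergodic under the shift of cells by $(1,1)$. By the ergodic theorem and Lemma~\ref{lem:positive}, almost surely the translate of $\mathcal E$ by $(-a,-a)$ occurs for a positive fraction of the integers $a\ge0$. The cell $(0,0)$ lies in $(-a,-a)+\mathbb Z_{\ge0}^2$, so almost surely $\eta_k(0,0)=1$ for infinitely many $k$.

Return to the spins. The vertex $0$ belongs to $\Delta(0,0)$ and lies on no edge, so its clocks are independent of $\eta$. If $\eta_k(0,0)=1$, then by Lemmas~\ref{lem:coupling} and~\ref{lem:cells} the vertex $0$ is supported throughout $(k,k+1)$, and by Lemma~\ref{lem:support}(b) it is $-$ just after any ring of $\Pi_0^-$ in $(k,k+1)$. Given $\eta$, the events that $\Pi_0^-$ rings in $(k,k+1)$ are independent over $k$, each of probability $1-e^{-1}$. By the second Borel--Cantelli lemma, almost surely such a ring occurs for infinitely many $k$ with $\eta_k(0,0)=1$, so the vertex $0$ is $-$ at arbitrarily large times. The law of the dynamics is invariant under translations of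 $\mathbb Z^2$, so almost surely the same holds for all vertices.

This proves \eqref{eq:M} for every finite family $\mathcal U\supseteq\mathcal U_{R_0}$. By Lemma~\ref{lem:stable} and the reductions after Theorem~\ref{thm:more}, Theorem~\ref{thm:main} and parts (i) and (iii) of Theorem~\ref{thm:more} follow. \qed

\section{Other triples of stable directions}\label{sec:directions}

We prove Theorem~\ref{thm:more}(ii) by mapping $\mathcal U_R$ with an integer matrix. Let $z_1,z_2,z_3\in\mathbb Z^2$ be positive multiples of $u_1,u_2,u_3$. The hypothesis says that no $w\ne0$ satisfies $\langle z_i,w\rangle\le0$ for all $i$. The vectors $z_1,z_2$ are linearly independent: otherwise some $w\ne0$ is orthogonal to both, and one of $\pm w$ has $\langle z_3,\pm w\rangle\le0$. Write $z_3=-\alpha z_1-\beta z_2$ with rational $\alpha,\beta$. The vector $w$ with $\langle z_1,w\rangle=-1$ and $\langle z_2,w\rangle=0$ has $\langle z_3,w\rangle=\alpha$, so $\alpha>0$; exchanging the roles of $z_1$ and $z_2$ gives $\beta>0$. Thus $w_1=\alpha z_1$, $w_2=\beta z_2$, $w_3=z_3$ are rational vectors, positive multiples of $u_1,u_2,u_3$,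 with $w_1+w_2+w_3=0$.

Let $W$ be the matrix with columns $w_1,w_2$, and let $q\ge1$ be an integer such that $\psi=-q(W^{-1})^T$ has integer entries. Then $\psi^T=-qW^{-1}$, so
\[
\psi^Tw_1=-qe_1,\qquad\psi^Tw_2=-qe_2,\qquad\psi^Tw_3=q(e_1+e_2).
\]
Fix $R\ge R_0$ and let $\mathcal U'=\{\psi(X):X\in\mathcal U_R\}$, a finite family of nonempty finite subsets of $\mathbb Z^2\setminus\{0\}$. Since $\langle\psi x,u\rangle=\langle x,\psi^Tu\rangle$, a direction $u$ is stable for $\mathcal U'$ if and only if the direction of $\psi^Tu$ is stable for $\mathcal U_R$. The map $u\mapsto\psi^Tu/\|\psi^Tu\|$, with the Euclidean norm, is a bijection of $S^1$ that sends $u_1,u_2,u_3$ to $-e_1,-e_2,(e_1+e_2)/\sqrt2$. By Lemma~\ref{lem:stable}, $\mathcal S(\mathcal U')=\{u_1,u_2,u_3\}$. This set is finite and meets every open semicircle, so $\mathcal U'$ is critical.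

Under $\mathcal U'$ the vertex $z+\psi v$ consults only the vertices $z+\psi(v+x)$, $x\in X\in\mathcal U_R$. Hence on each of the finitely many cosets $z+\psi(\mathbb Z^2)$ the process $(\sigma_t(z+\psi v))_{v\in\mathbb Z^2}$ is a copy of the $\mathcal U_R$-Ising dynamics with initial density $p$. Properties \eqref{eq:M} and \eqref{eq:F} hold on each coset, hence for $\mathcal U'$, and $p_c^{\mathrm{Is}}(\mathbb Z^2,\mathcal U')=1$. \qed

\begin{thebibliography}{1}

\bibitem{Blanquicett}
Daniel Blanquicett,
\emph{Fixation for Two-Dimensional $\mathcal U$-ISING and $\mathcal U$-VOTER Dynamics},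
arXiv:2003.02420 (2020).

\end{thebibliography}
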